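# A compact space with no convergent sequences whose probability measures are selectively sequentially pseudocompact

## 1. Probability measures, clopen sets, and selective convergence

All topological spaces are Tychonoff, and all measures are regular Borel (Radon).

**Definition (the space $P(K)$).** For a compact Hausdorff space $K$, $P(K)$ is the set of probability measures on $K$ with the weak$^\ast$ topology inherited from $C(K)'$: $\mu_d\to\mu$ means $\int f\,d\mu_d\to\int f\,d\mu$ for all $f\in C(K)$. By the Riesz theorem $P(K)$ is the set of positive functionals on $C(K)$ with value $1$ at the constant $1$, and by Banach–Alaoglu it is compact.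

Example. Let $\omega+1=\omega\cup\{\infty\}$ be the convergent sequence. A point of $P(\omega+1)$ is a sequence of weights $(a_j)_{j\le\infty}$ with $a_j\ge0$ and sum $1$. We have $\delta_n\to\delta_\infty$, since $f(n)\to f(\infty)$ for continuous $f$. In general $x\mapsto\delta_x$ embeds $K$ homeomorphically onto a closed subset of $P(K)$.

For a continuous $f:X\to Y$ of compact spaces, $f_\ast:P(X)\to P(Y)$ denotes the push-forward; it is continuous and affine. For example, $f_\ast\delta_x=\delta_{f(x)}$. If $Y\subset X$ is closed, we identify $P(Y)$ with $\{\mu\in P(X):\mu(Y)=1\}$. By Tietze's theorem every $f\in C(Y)$ extends to $X$, so the two topologies agree, and $P(Y)$ is compact, hence closed in $P(X)$. We say that $\mu$ is *concentrated* on $Y$ if $\mu(Y)=1$.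

**Lemma 1.** Let $X$ be compact, $\mu\in P(X)$, and let $\mathcal F$ be any family of closed sets with $\mu(F)=1$ for all $F\in\mathcal F$. Then $\mu(\bigcap\mathcal F)=1$.

*Proof.* Let $O$ be the union of all open $\mu$-null sets. A compact subset of $O$ is covered by finitely many open null sets, so it is null, and by inner regularity $\mu(O)=0$. The support $X\setminus O$ has measure $1$, and it lies in every $F\in\mathcal F$, because $X\setminus F$ is open and null. $\square$

The family $\mathcal F$ may be uncountable, which is why the lemma is worth stating.

**Definition (zero-dimensional, weight).** A space is zero-dimensional if it has a base of clopen sets. The weight $w(X)$ is the least cardinality of a base. For example, $\omega+1$ and $2^\omega$ are zero-dimensional of weight $\omega$.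

If $Y$ is compact and zero-dimensional, the span of $\{1_C:C\text{ clopen}\}$ is a subalgebra of $C(Y)$ that contains the constants and separates points, so it is dense. Hence weak$^\ast$ convergence in $P(Y)$ is convergence on clopen sets, and the sets $\{\mu:|\mu(C_j)-\nu(C_j)|<\varepsilon,\ j\le k\}$ with $C_j$ clopen and $\varepsilon>0$ form a neighborhood base at $\nu$.

**Definition (sequences).** A *non-trivial convergent sequence* is one that converges and is not eventually constant. A space is *sequentially compact* if every sequence in it has a convergent subsequence.

Examples. In $\omega+1$ the sequence $0,1,2,\dots$ is non-trivial and convergent. The space $\beta\omega$ has no such sequence. To see this, recall that its clopen sets are the closures $\overline B$ of sets $B\subset\omega$. Suppose $x_n\to x$ with the $x_n$ distinct and different from $x$. Since $\{x\}\cup\{x_m:m\ne n\}$ is closed, there are clopen $W_n'\ni x_n$ missing it, and the sets $W_n=W_n'\setminus\bigcup_{m<n}W_m'$ are disjoint, clopen, with $x_n\in W_n$. Put $B_n=W_n\cap\omega$, so $x_n\in\overline{B_n}$, and let $B=\bigcup_{n\text{ even}}B_n$. Then $x_n$ lies in the clopen set $\overline B$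 for even $n$ and in its complement $\overline{\omega\setminus B}$ for odd $n$, so $(x_n)$ does not converge.

**Definition (selectively sequentially pseudocompact).** A space $X$ is *selectively sequentially pseudocompact* if for every sequence $(U_n)_{n\in\omega}$ of nonempty open subsets of $X$ one can choose points $x_n\in U_n$ such that $(x_n)_{n\in\omega}$ has a convergent subsequence.

Three examples.

- Every sequentially compact space has the property: choose the $x_n$ arbitrarily.
- $\beta\omega$ does not: with $U_n=\{n\}$ the choice $x_n=n$ is forced, and this sequence has no convergent subsequence.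
- Every power $2^\Gamma$ has it. Each $U_n$ contains a box depending on a finite set $F_n\subset\Gamma$. Let $\Gamma'=\bigcup_nF_n$, which is countable, and choose $x_n$ in the box with all coordinates outside $\Gamma'$ equal to $0$. Since $2^{\Gamma'}$ is compact metrizable, a subsequence converges. Yet for $\Gamma=\mathcal P(\omega)$ the space $2^\Gamma$ is not sequentially compact: let $e_n(B)=1$ if $n\in B$ and $e_n(B)=0$ otherwise. For any subsequence $(e_{n_k})$, the coordinate $B=\{n_k:k\text{ even}\}$ takes alternating values.

In the third example countably many open sets control only countably many coordinates, one freezes the others, and one uses sequential compactness on the countable part. Keep it in mind.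

## 2. Can measures converge selectively when points never converge?

Taras Banakh and Saak Gabriyelyan ask the following in "Banach spaces with the (strong) Gelfand–Phillips property", arXiv:2110.07991 (2021).

**Problem.** Is there an infinite compact space $K$ such that $P(K)$ is selectively sequentially pseudocompact but $K$ contains no non-trivial convergent sequences?

Under Jensen's Diamond Principle $\diamondsuit$, an assumption beyond ZFC, the answer is known to be yes: there is an infinite compact $K$ with $P(K)$ selectively sequentially pseudocompact that contains no copy of $\beta\omega$ and no copy of $\omega+1$. We want to know what ZFC alone gives.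

**Theorem A.** In ZFC there is an infinite compact zero-dimensional space $K$ without non-trivial convergent sequences such that $P(K)$ is selectively sequentially pseudocompact.

The construction gives more.

**Theorem B.** Let $L\neq\emptyset$ be a compact zero-dimensional space with $P(L)$ sequentially compact (for example, $L$ a point, or $L$ metrizable). Then there are an infinite compact zero-dimensional $K$ and a continuous surjection $q:K\to L$ such that

1. $K$ has no non-trivial convergent sequences;
2. for every set $\Gamma\ne\emptyset$ and every sequence $(G_n)$ of nonempty $G_\delta$-subsets of $P(K)^\Gamma$ one can choose $\mu_n\in G_n$ such that $(\mu_n)$ has a convergent subsequence; in particular all powers $P(K)^\Gamma$ are selectively sequentially pseudocompact;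
3. $q_\ast:P(K)\to P(L)$ has a continuous affine right inverse;
4. $w(K)\le\max\{w(L),2\}^{\omega}$; for $L$ a point, $w(K)=\mathfrak c$;
5. $K$ contains a copy of $\beta\omega$.

(If $L$ is metrizable, $C(L)$ is separable, so $P(L)$ is compact metrizable and hence sequentially compact.) Theorem A is parts 1 and 2 with $L$ a point and $\Gamma$ a singleton. On a first reading take $L=\{\ast\}$ throughout; the letter $L$ then just marks a coordinate that carries no information.

## 3. Measures near Dirac measures: only finitely many isolated points are allowed

The most obvious $K$ without convergent sequences is $\beta\omega$. It fails, for a general reason.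

**Proposition 2.** If $K$ is compact, has no non-trivial convergent sequences, and $P(K)$ is selectively sequentially pseudocompact, then $K$ has only finitely many isolated points.

*Proof.* Suppose $x_0,x_1,\dots$ are distinct isolated points. The set $U_n=\{\mu\in P(K):\mu(\{x_n\})>1-\frac1{n+1}\}$ is open, because $\{x_n\}$ is clopen, and it contains $\delta_{x_n}$. Let $\mu_n\in U_n$ with $\mu_{n_k}\to\mu$. For $f\in C(K)$,
$$\Bigl|\int f\,d\mu_n-f(x_n)\Bigr|\le\int|f-f(x_n)|\,d\mu_n\le 2\|f\|\,\mu_n(K\setminus\{x_n\})\le\frac{2\|f\|}{n+1}.$$
So $\delta_{x_{n_k}}\to\mu$. The Dirac measures form a closed set homeomorphic to $K$, so $\mu=\delta_x$ and $x_{n_k}\to x$. This is a non-trivial convergent sequence, a contradiction. $\square$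

The proof shows what the chosen measures must do. When $\mu_n$ is asked to sit almost entirely in a small open set $V_n$, it must spread out inside $V_n$, since the points of $V_n$ themselves cannot be used. The space must have room inside every small open set.

## 4. Splitting a convergent sequence: bounded fibers do not work

A natural plan is to start with a simple space and destroy its convergent sequences one after another, in an inverse limit. Let $X$ be compact and zero-dimensional, and let $u_n\to u$ in $X$ with the $u_n$ distinct and different from $u$. As for $\beta\omega$ in Section 1, there are disjoint clopen $W_n\ni u_n$ missing $u$. Put $g=n$ on $W_n$ and $g=\infty$ elsewhere. This $g:X\to\omega+1$ is continuous: $g^{-1}(n)=W_n$ is clopen, and the preimage of $[n,\infty]$ is the complement of $W_0\cup\dots\cup W_{n-1}$. Fix a continuous surjection $p:Z\to\omega+1$ of a compact space and pass to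
$$X'=\{(x,z)\in X\times Z:p(z)=g(x)\}.$$
A sequence in $X'$ lying over $(u_n)$ has its $Z$-coordinates $y_n$ in the fibers $p^{-1}(n)$. So the sequence $(u_n)$ has no convergent lift if

- **(D1)** no sequence $(y_n)_{n\in\omega}$ with $y_n\in p^{-1}(n)$ for all $n$ converges in $Z$.

The first thing to try is to split the limit in two: $Z_0=\omega\cup\{a,b\}$, where the even numbers converge to $a$, the odd numbers to $b$, and $p(n)=n$, $p(a)=p(b)=\infty$. Then (D1) holds. But measures fare no better than points: a measure in $P(X')$ projecting to $\delta_{u_n}$ sits on the one-point fiber over $u_n$, so it is a Dirac measure, and these Dirac measures do not converge. We have lost the convergence $\delta_{u_n}\to\delta_u$ along with $u_n\to u$. To keep it we want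

- **(D2)** a continuous $\sigma:\omega+1\to P(Z)$ with $\sigma(j)$ concentrated on $p^{-1}(j)$ for every $j\in\omega+1$.

Such a $\sigma$ is a *continuous probability kernel* for $p$. Given one, $x\mapsto\delta_x\otimes\sigma(g(x))$ lifts the points of $X$ continuously to measures on $X'$. For instance, let $X=\omega+1$ and $g=\mathrm{id}$. Then $X'$ is a copy of $Z$, and $\nu=\sum_j\nu_j\delta_j$ lifts to $\sum_j\nu_j\sigma(j)$. The sequence $\delta_n\to\delta_\infty$ lifts to $\sigma(n)\to\sigma(\infty)$, although by (D1) no choice of points lifts $n\to\infty$.

One might try two points in each fiber, or three. No fixed bound works.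

**Proposition 3.** Let $Z$ be compact and zero-dimensional, $p:Z\to\omega+1$ a continuous surjection with $|p^{-1}(n)|\le m$ for all $n\in\omega$, and let $\sigma$ be as in (D2). Then (D1) fails.

*Proof.* The measures of the form $\sum_{i\le m}t_i\delta_{z_i}$ are a continuous image of the compact space (simplex)$\,\times Z^m$, so they form a closed set in $P(Z)$. It contains all $\sigma(n)$, hence also $\sigma(\infty)$. Pick $a$ with $t=\sigma(\infty)(\{a\})>0$ and a clopen $V_0\ni a$ that contains no other point of the finite support of $\sigma(\infty)$. For $n\ge n_0$ we have $\sigma(n)(V_0)>t/2$, so some $y_n\in V_0\cap p^{-1}(n)$ has $\sigma(n)(\{y_n\})>t/(2m)$. For $n<n_0$ choose $y_n\in p^{-1}(n)$ arbitrarily. If $V\subset V_0$ is a clopen neighborhood of $a$, then $\sigma(n)(V_0\setminus V)\to\sigma(\infty)(V_0\setminus V)=0$, so eventually $\sigma(n)(V_0\setminus V)<t/(2m)$ and $y_n\in V$. Thus $y_n\to a$. $\square$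

So let the fibers grow: take sets $X_n$ with $|X_n|=n+1$ and let $\sigma(n)$ be uniform on $X_n$. If $Z$ is the one-point compactification of $\bigcup_nX_n$, then (D2) holds, but every selection $y_n\in X_n$ converges to the added point and (D1) fails. The cure is to add further limit points, enough that each selection has an infinite piece captured by a new limit, but such that no new limit captures a whole selection. Each captured piece should take at most one point of each $X_n$. In the limit the uniform measure on $X_n$ does not see such a piece.

There is a third demand. At the end we must extract convergent subsequences of measures, so $P(Z)$, and the same for countable powers of $Z$, should be sequentially compact. This will come from $Z$ being scattered.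

## 5. The block $p:Z\to\omega+1$

**Definition (almost disjoint).** A family of infinite subsets of a countable set is *almost disjoint* if distinct members have finite intersection. Example: in the set of finite $0$–$1$ words, the sets $\{x|n:n\in\omega\}$ of initial segments of $x\in2^\omega$ form an almost disjoint family, since two different $x$ share only finitely many initial segments.

**Definition (scattered).** A space is *scattered* if each of its nonempty subsets $F$ has a point isolated in $F$. Example: $\omega+1$ is scattered; $[0,1]$ is not.

**The space.** Let $X_n$ ($n\in\omega$) be disjoint sets with $|X_n|=n+1$, and $N=\bigcup_nX_n$. Let $\mathcal P$ be the set of infinite $A\subset N$ such that $|A\cap X_n|\le1$ for all $n$ and $A\cap X_n=\emptyset$ for infinitely many $n$. By Zorn's lemma let $\mathcal A\subset\mathcal P$ be a maximal almost disjoint subfamily of $\mathcal P$. It is nonempty because $\mathcal P$ is.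

Let $\Psi=N\cup\{p_A:A\in\mathcal A\}$. Points of $N$ are isolated, and basic neighborhoods of $p_A$ are $\{p_A\}\cup(A\setminus F)$ with $F$ finite. These sets are compact and open. Two points $p_A\ne p_{A'}$ have disjoint neighborhoods because $A\cap A'$ is finite, and a point of $N$ is separated from $p_A$ by removing it from $A$. So $\Psi$ is Hausdorff, locally compact and zero-dimensional.

Let $Z=\Psi\cup\{\infty_Z\}$, where the open neighborhoods of $\infty_Z$ are the complements in $Z$ of compact subsets of $\Psi$. A compact subset of $\Psi$ is covered by finitely many sets $\{p_A\}\cup A$ and singletons of $N$. These sets are compact and open, so the complements of finite unions of them form a base at $\infty_Z$ consisting of clopen sets. Thus $Z$ is compact Hausdorff and zero-dimensional. Since $|\mathcal A|\le\mathfrak c$, also $w(Z)\le\mathfrak c$.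

**$Z$ is scattered.** Let $\emptyset\ne F\subset Z$. If $F$ meets $N$, a point of $F\cap N$ is isolated. If not, but some $p_A\in F$, then $\{p_A\}\cup A$ meets $F$ only in $p_A$. Otherwise $F=\{\infty_Z\}$.

**The map.** Put $p(x)=n$ for $x\in X_n$ and $p=\infty$ on $X_\infty:=\{p_A:A\in\mathcal A\}\cup\{\infty_Z\}$. It is onto, and it is continuous because each $X_n$ is clopen (finite and consisting of isolated points). Note $X_j=p^{-1}(j)$ for all $j\in\omega+1$.

**Lemma 4 (this is (D1)).** If $y_n\in X_n$ for all $n\in\omega$, then $(y_n)$ does not converge in $Z$.

*Proof.* The limit is not in $N$, since points of $N$ are isolated and the $y_n$ are distinct. If $y_n\to p_A$, then $y_n\in A$ for almost all $n$, but $A$ misses infinitely many $X_n$. Suppose $y_n\to\infty_Z$. The set $B=\{y_n:n\text{ even}\}$ is in $\mathcal P$. By maximality some $A\in\mathcal A$ has $A\cap B$ infinite (otherwise $\mathcal A\cup\{B\}$ would be a larger almost disjoint family). So $y_n\in A$ for infinitely many $n$, although $Z\setminus(A\cup\{p_A\})$ is a neighborhood of $\infty_Z$. Contradiction. $\square$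

**Lemma 5 (this is (D2)).** Let $\sigma(n)$ be the uniform probability on $X_n$ and $\sigma(\infty)=\delta_{\infty_Z}$. Then $\sigma:\omega+1\to P(Z)$ is continuous, and $\sigma(j)$ is concentrated on the closed set $X_j$ for each $j\in\omega+1$.

*Proof.* Only continuity at $\infty$ needs proof, and it suffices to test clopen sets $C\subset Z$. If $\infty_Z\notin C$, then $C$ is a compact subset of $\Psi$, so it lies in the union of a finite subset of $N$ and $k$ sets of the form $A\cup\{p_A\}$. Each such $A$ has at most one point in $X_n$. Hence $|C\cap X_n|\le k$ for large $n$, and $\sigma(n)(C)\le k/(n+1)\to0=\sigma(\infty)(C)$. If $\infty_Z\in C$, pass to the complement. $\square$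

## 6. Sequential compactness of measures on $L\times Z^\Delta$ for countable $\Delta$

The space $Z$ is scattered, but possibly far from metrizable. We need convergent subsequences of measures on it.

Recall the Cantor–Bendixson derivatives: $S^{(0)}=S$, $S^{(\alpha+1)}$ is $S^{(\alpha)}$ without its isolated points, and $S^{(\alpha)}=\bigcap_{\beta<\alpha}S^{(\beta)}$ at limits. If $S$ is scattered, they strictly decrease until they reach $\emptyset$. If $S\neq\emptyset$ is also compact, the first $\gamma$ with $S^{(\gamma)}=\emptyset$ is not a limit, so there is a last nonempty derivative $S^{(\beta)}$. It is compact with all points isolated, hence finite. Put $\mathrm{ht}(S)=\beta$. Example: $\mathrm{ht}(\omega+1)=1$. For a clopen $U\subset S$ we have $U^{(\beta)}=S^{(\beta)}\cap U$.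

Let $P_{\le1}(Y)$ be the set of positive Radon measures on $Y$ of mass at most $1$, with the weak$^\ast$ topology. If $P(Y)$ is sequentially compact, so is $P_{\le1}(Y)$: pass to a subsequence whose masses converge; if the limit is $0$, the measures converge to $0$; otherwise normalize.

For $S=\omega+1$ and $L$ a point, one takes a subsequence along which the masses of $\{0\},\{1\},\dots$ and the total mass converge. That is a diagonal argument over countably many clopen sets. For $S=Z$ this breaks down, since there may be uncountably many clopen sets $\{p_A\}\cup A$, and a diagonal argument handles only countably many. The way around this is to choose countably many clopen sets $U_k$ away from the top point that capture nearly all the mass that any further subsequence can hold away from the top point. Every other clopen set away from the top point then adds only a negligible amount.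

**Lemma 6.** If $P(L)$ is sequentially compact and $S\ne\emptyset$ is compact scattered, then $P_{\le1}(L\times S)$, and hence its closed subspace $P(L\times S)$, is sequentially compact.

*Proof.* **Step 0: reductions.** A connected component of $S$ has an isolated point, which is then clopen in it, so the component is a single point. A compact totally disconnected space is zero-dimensional, so $S$ is zero-dimensional. We use induction on $\beta=\mathrm{ht}(S)$. Split $S$ into finitely many clopen pieces, each containing exactly one point of $S^{(\beta)}$. If we treat the restrictions of the measures to the pieces one after another, extracting subsequences successively, their sums converge. So we may assume $S^{(\beta)}=\{z\}$. If $\beta=0$, then $S=\{z\}$, and the claim holds because $P_{\le1}(L)$ is sequentially compact.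

Let $\beta>0$, let $(\mu_n)$ be a sequence in $P_{\le1}(L\times S)$, and let $\mathcal U$ be the family of clopen $U\subset S$ with $z\notin U$. Each nonempty $U\in\mathcal U$ has $U^{(\beta)}=\emptyset$, so the inductive hypothesis applies to $L\times U$. Write $\mu_n(U)$ for $\mu_n(L\times U)$.

**Step 1: measure how much mass can stay away from $z$.** For infinite $M\subset\omega$ put
$$s(M)=\sup_{U\in\mathcal U}\ \limsup_{n\in M}\mu_n(U)\le1.$$
Write $M\subset^\ast M'$ if $M\setminus M'$ is finite. Then $M\subset^\ast M'$ implies $s(M)\le s(M')$.

**Step 2: choose sets that nearly attain it.** Inductively choose infinite $\omega=M_0\supset M_1\supset\cdots$ and $U_k\in\mathcal U$ ($k\ge1$) such that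

- $\limsup_{n\in M_{k-1}}\mu_n(U_k)\ge s(M_{k-1})-\frac1k$,
- $(\mu_n(U_k))_{n\in M_k}$ converges to this $\limsup$,
- the restrictions $(\mu_n|_{L\times U_k})_{n\in M_k}$ converge.

The first is possible by the definition of $s$, the second by passing to a subsequence, the third by the inductive hypothesis (it is void if $U_k=\emptyset$). Let $M$ be infinite with $M\subset^\ast M_k$ for all $k$. Shrinking $M$, assume also that the marginals of $\mu_n$ ($n\in M$) on $L$ converge.

**Step 3: the rest is negligible.** Let $U\in\mathcal U$. Then $U\cup U_k\in\mathcal U$, so
$$\limsup_{n\in M}\mu_n(U\setminus U_k)\le\limsup_{n\in M}\mu_n(U\cup U_k)-\lim_{n\in M}\mu_n(U_k)\le s(M)-\bigl(s(M_{k-1})-\tfrac1k\bigr)\le\tfrac1k.\tag{1}$$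

**Step 4: convergence.** For $h\in C(L)$ and $U\in\mathcal U$,
$$\Bigl|\int h\otimes1_U\,d\mu_n-\int h\otimes1_{U\cap U_k}\,d\mu_n\Bigr|\le\|h\|\,\mu_n(U\setminus U_k).$$
The second integral converges along $M$, since the restrictions to $L\times U_k$ do. By (1), the oscillation of the first along $M$ is in the limit at most $2\|h\|/k$, for every $k$. So $(\int h\otimes1_U\,d\mu_n)_{n\in M}$ is Cauchy. Also $\int h\otimes1_S\,d\mu_n$ converges along $M$, because the marginals do. Every clopen subset of $S$ is in $\mathcal U$ or has its complement in $\mathcal U$. So $\int f\,d\mu_n$ converges along $M$ for all $f\in\mathrm{span}\{h\otimes1_C:h\in C(L),\ C\subset S\text{ clopen}\}$. By Stone–Weierstrass this span is dense in $C(L\times S)$, and the masses are bounded. So $\int f\,d\mu_n$ converges for all $f\in C(L\times S)$, and the limit functional is positive of norm at most $1$, i.e. an element of $P_{\le1}(L\times S)$. $\square$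

**Lemma 7.** If $P(L)$ is sequentially compact, $\Delta$ is countable and $Y\subset L\times Z^\Delta$ is closed and nonempty, then $P(Y)$ is sequentially compact.

*Proof.* Since $P(Y)$ is closed in $P(L\times Z^\Delta)$, we may take $Y=L\times Z^\Delta$.

*Finite powers of $Z$ are scattered.* It suffices that a product of two scattered spaces $S,T$ is scattered. For $\emptyset\ne E\subset S\times T$ take an isolated point $s$ of the projection $\pi_S(E)$. Then $E\cap(\{s\}\times T)$ is nonempty and open in $E$. It has an isolated point, as a copy of a subset of $T$, and that point is isolated in $E$.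

*Diagonalization.* For finite $F\subset\Delta$, Lemma 6 shows that $P(L\times Z^F)$ is sequentially compact. There are countably many such $F$. Diagonalizing, every sequence in $P(L\times Z^\Delta)$ has a subsequence all of whose images in the spaces $P(L\times Z^F)$ converge. Functions depending only on the $L$-coordinate and finitely many others are dense in $C(L\times Z^\Delta)$, so the subsequence converges. $\square$

## 7. An inverse system of length $\omega_1$ that destroys every convergent sequence

Fix $L$ as in Theorem B. At each step we attach one new $Z$-coordinate for *every* continuous map $g$ of the current space into $\omega+1$. By recursion on $\alpha\le\omega_1$ define index sets $I_\alpha$ and closed sets $K_\alpha\subset L\times Z^{I_\alpha}$. A point is written $x=(x_\ast,(x_i)_{i\in I_\alpha})$ with $x_\ast\in L$ and $x_i\in Z$. For $J\subset I_\alpha$ put $x|J=(x_\ast,(x_i)_{i\in J})$; the $L$-coordinate is always kept.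

- $I_0=\emptyset$ and $K_0=L$.
- $I_{\alpha+1}=I_\alpha\cup\{(\alpha,g):g\in C(K_\alpha,\omega+1)\}$, and
$$K_{\alpha+1}=\{x:\ x|I_\alpha\in K_\alpha,\ \ p(x_{(\alpha,g)})=g(x|I_\alpha)\ \text{for all }g\in C(K_\alpha,\omega+1)\}.$$
- For limit $\alpha$: $I_\alpha=\bigcup_{\beta<\alpha}I_\beta$ and $K_\alpha=\{x:x|I_\beta\in K_\beta\text{ for all }\beta<\alpha\}$.

The conditions are closed, so each $K_\alpha$ is compact; it is zero-dimensional as a subspace of $L\times Z^{I_\alpha}$. For $\beta\le\alpha$ the restriction map $r^\alpha_\beta:K_\alpha\to K_\beta$ is continuous. It is onto: extend a point recursively, choosing the new coordinates in the nonempty sets $p^{-1}(g(\cdot))$ at successor steps and taking unions at limits. Put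
$$K=K_{\omega_1},\quad I=I_{\omega_1},\quad r_\alpha=r^{\omega_1}_\alpha,\quad q=r_0:K\to L.$$

Example. If $L$ is a point, then $C(L,\omega+1)$ consists of the constants $j\in\omega+1$, and $K_1=X_\infty\times\prod_{n\in\omega}X_n$. For general $L$, with $x_\ast$ fixed, the coordinates $x_{(0,n)}\in X_n$ for the constants $n\in\omega$ can be chosen independently. So $K_1$, and hence $K$, is infinite.

**Proposition 8 (Theorem B, part 1).** $K$ has no non-trivial convergent sequences.

*Proof.* **Step 1: bring a sequence down to a countable stage.** Suppose $K$ has a non-trivial convergent sequence with limit $x$. Infinitely many terms differ from $x$, and each value different from $x$ is taken only finitely often. So, passing to a subsequence, we have $x_n\to x$ with all $x_n$ distinct and different from $x$. Two distinct points of $K$ differ in the $L$-coordinate or in a coordinate $(\beta,g)$ with $\beta<\omega_1$, so they are separated by $r_\alpha$ for all sufficiently large $\alpha<\omega_1$. Only countably many pairs are involved. Hence there is $\alpha<\omega_1$ such that the points $u_n=r_\alpha(x_n)$ are distinct and different from $u=r_\alpha(x)$, and $u_n\to u$ in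 $K_\alpha$.

**Step 2: number the sequence by a continuous function.** For each $n$ the set $\{u\}\cup\{u_m:m\ne n\}$ is closed and misses $u_n$. Let $W_n'\ni u_n$ be a clopen subset of $K_\alpha$ missing it, and $W_n=W_n'\setminus\bigcup_{m<n}W_m'$. The $W_n$ are disjoint and clopen, and $u_n\in W_n$. Let $g=n$ on $W_n$ and $g=\infty$ on $K_\alpha\setminus\bigcup_nW_n$. As in Section 4, $g:K_\alpha\to\omega+1$ is continuous.

**Step 3: read off the coordinate $(\alpha,g)$.** The points $y_n:=(x_n)_{(\alpha,g)}$ converge in $Z$ to $x_{(\alpha,g)}$. But $p(y_n)=g(u_n)=n$, so $y_n\in X_n$ for every $n$. This contradicts Lemma 4. $\square$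

## 8. Support-closed sets of coordinates and continuous lifting of measures

The aim now is to imitate the third example of Section 1: use countably many coordinates $\Delta$, find a convergent subsequence of measures there (Lemma 7), and lift it to $K$ continuously. Coordinates of points of $K$ are not independent, so "freezing" the others is replaced by filling them in at random with the kernels $\sigma(g(x))$.

Lifting from a whole stage $K_\alpha$ would be easier, but useless: already $K_2$ contains a copy of $2^{\mathfrak c}$ (shown in Section 10), which is not sequentially compact. So $P(K_2)$ is not sequentially compact. We must work with countable $\Delta$.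

An arbitrary countable $\Delta$ does not work with random filling. Let $L$ be a point, $X_1=\{a,b\}$, and let $g\in C(K_1,\omega+1)$ be $g(x)=0$ if $x_{(0,1)}=a$ and $g(x)=1$ if $x_{(0,1)}=b$. Take $\Delta=\{(1,g)\}$ and prescribe $w_{(1,g)}\in X_0$. Every point of $K$ with this coordinate has $x_{(0,1)}=a$. But filling in the coordinate $(0,1)$ by $\sigma(1)$ gives mass $\frac12$ to $b$, where $g(x)=1\ne0=p(w_{(1,g)})$. The random choice has contradicted a prescribed later coordinate. The remedy is to put $(0,1)$ into $\Delta$ as well: whatever $g$ depends on should be prescribed whenever $(1,g)$ is.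

**Supports.** Let $\beta\le\omega_1$. A clopen subset of $K_\beta$ is compact and open, hence a finite union of traces of basic open sets of $L\times Z^{I_\beta}$. So membership of $x$ in it depends only on $x|F$ for some finite $F\subset I_\beta$. Consequently, for $i=(\beta,g)\in I$ there is a countable $S_i\subset I_\beta$ such that
$$x,x'\in K_\beta,\ \ x|S_i=x'|S_i\quad\Longrightarrow\quad g(x)=g(x').\tag{2}$$
(Take the union of the finite sets for the clopen sets $g^{-1}(n)$, $n\in\omega$.) Fix one such $S_i$ for each $i\in I$.

**Definition (support-closed).** A set $\Delta\subset I$ is *support-closed* if $S_i\subset\Delta$ for all $i\in\Delta$. Example: $\emptyset$ and every $I_\alpha$ are support-closed. In the example above we may choose $S_{(0,1)}=\emptyset$ and $S_{(1,g)}=\{(0,1)\}$, and then $\{(0,1),(1,g)\}$ is support-closed, while $\{(1,g)\}$ is not.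

Adding the sets $S_i$ repeatedly, $\omega$ times, we see that every countable subset of $I$ lies in a countable support-closed set. For support-closed $\Delta$ let $r_\Delta:K\to K_\Delta:=\{x|\Delta:x\in K\}\subset L\times Z^\Delta$ be the restriction. The space $K_\Delta$ is compact.

**Product measures.** Let $X_0$ be compact, $J$ a set, $\nu_0\in P(X_0)$ and $\nu_i\in P(Z)$ for $i\in J$. There is a unique measure $\nu_0\otimes\bigotimes_{i\in J}\nu_i\in P(X_0\times Z^J)$ with
$$\int\varphi_0(x)\varphi_1(z_{i_1})\cdots\varphi_k(z_{i_k})=\int\varphi_0\,d\nu_0\cdot\prod_{j\le k}\int\varphi_j\,d\nu_{i_j}\tag{3}$$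
for distinct $i_1,\dots,i_k\in J$, $\varphi_0\in C(X_0)$, $\varphi_j\in C(Z)$. For finite $J$ it is given by iterated integrals of continuous functions. For general $J$ the finite products agree on functions of finitely many coordinates, which are dense in $C(X_0\times Z^J)$, and the resulting positive normalized functional extends to all of $C(X_0\times Z^J)$. Uniqueness holds because linear combinations of the functions in (3) are dense by Stone–Weierstrass. The marginals are $\nu_0$ and the $\nu_i$.

**Lemma 9.** (a) If $\nu_0$ is concentrated on a closed $F_0$ and each $\nu_i$ on a closed $F_i$, then the product is concentrated on $F_0\times\prod_iF_i$. (b) If $\nu_0$ and the $\nu_i$ depend weak$^\ast$-continuously on a parameter $e$, so does the product.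

*Proof.* (a) The closed sets $\{x\in F_0\}$ and $\{z_i\in F_i\}$ have measure $1$, since the marginals are $\nu_0$ and $\nu_i$. Their intersection has measure $1$ by Lemma 1. (b) For a test function as in (3) the integral is a finite product of continuous functions of $e$. Linear combinations of such functions are dense, and all the measures are probabilities. So for a general test function the integral is a uniform limit of continuous functions of $e$. $\square$

**Lemma 10.** For every support-closed $\Delta\subset I$ there is a continuous $\tau:K_\Delta\to P(K)$ with $(r_\Delta)_\ast\tau(w)=\delta_w$ for all $w\in K_\Delta$.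

So $\tau(w)$ is a random point of $K$ whose $\Delta$-coordinates are exactly $w$, and it depends continuously on $w$.

*Proof.* Let $\Delta_\alpha=\Delta\cap I_\alpha$ and $E_\alpha(w)=\{x\in K_\alpha:x|\Delta_\alpha=w|\Delta_\alpha\}$, a closed set. By recursion on $\alpha\le\omega_1$ we construct continuous $\tau_\alpha:K_\Delta\to P(K_\alpha)$ with

(i) $(r^\alpha_\beta)_\ast\tau_\alpha(w)=\tau_\beta(w)$ for $\beta\le\alpha$;

(ii) $\tau_\alpha(w)(E_\alpha(w))=1$.

For $\alpha=0$ put $\tau_0(w)=\delta_{w_\ast}$; here $E_0(w)=\{w_\ast\}$.

**Successor step 1: the one-step kernel.** We say how to extend a single point. Let $J=I_{\alpha+1}\setminus I_\alpha$, so $K_{\alpha+1}$ is a closed subset of $K_\alpha\times Z^J$. Let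
$$E=\{(x,w)\in K_\alpha\times K_\Delta:x\in E_\alpha(w)\},$$
which is compact. For $(x,w)\in E$ put
$$\kappa(x,w)=\delta_x\otimes\bigotimes_{i\in J\cap\Delta}\delta_{w_i}\otimes\bigotimes_{(\alpha,g)\in J\setminus\Delta}\sigma(g(x))\ \in P(K_\alpha\times Z^J).\tag{4}$$
New coordinates in $\Delta$ are prescribed; all others are random and independent.

**Successor step 2: $\kappa(x,w)$ is concentrated on $E_{\alpha+1}(w)\subset K_{\alpha+1}$.** This is the step where support-closedness is used. By Lemma 9(a) and Lemma 5, $\kappa(x,w)$ is concentrated on the closed set $H$ of all $(x,z)\in\{x\}\times Z^J$ with $z_i=w_i$ for $i\in J\cap\Delta$ and $p(z_{(\alpha,g)})=g(x)$ for $(\alpha,g)\in J\setminus\Delta$. To see $H\subset K_{\alpha+1}$ we must check the equations for $i=(\alpha,g)\in J\cap\Delta$. Write $w=x'|\Delta$ with $x'\in K$. Then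
$$p(w_i)=p(x'_i)=g(x'|I_\alpha)=g(x).$$
The last equality follows from (2): $S_i\subset I_\alpha$, and $S_i\subset\Delta$ because $\Delta$ is support-closed, so $S_i\subset\Delta_\alpha$; and $x$ and $x'|I_\alpha$ agree on $\Delta_\alpha$ and in the $L$-coordinate, since $x|\Delta_\alpha=w|\Delta_\alpha=x'|\Delta_\alpha$. So $H\subset K_{\alpha+1}$. Since $x\in E_\alpha(w)$ and $z_i=w_i$ on $J\cap\Delta$, also $H\subset E_{\alpha+1}(w)$.

**Successor step 3: $\kappa:E\to P(K_{\alpha+1})$ is continuous.** The factors $\delta_x$ and $\delta_{w_i}$ depend continuously on $(x,w)$, and $\sigma(g(x))$ does so by Lemma 5. By Lemma 9(b), $\kappa$ is continuous into $P(K_\alpha\times Z^J)$. Every $f\in C(K_{\alpha+1})$ extends to $K_\alpha\times Z^J$ by Tietze's theorem, so $\kappa$ is continuous into $P(K_{\alpha+1})$.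

**Successor step 4: define $\tau_{\alpha+1}$ and check continuity.** For $f\in C(K_{\alpha+1})$ the function $F_f(x,w)=\int f\,d\kappa(x,w)$ is continuous on $E$. Define
$$\int f\,d\tau_{\alpha+1}(w)=\int_{E_\alpha(w)}F_f(x,w)\,d\tau_\alpha(w)(x).\tag{5}$$
By (ii) for $\alpha$ this makes sense, and it is a positive normalized functional of $f$. The domain of integration moves with $w$, so extend $F_f$ by Tietze to $\tilde F\in C(K_\alpha\times K_\Delta)$. By (ii) the right-hand side of (5) equals $\int\tilde F(x,w)\,d\tau_\alpha(w)(x)$. For $w,w_0\in K_\Delta$,
$$\Bigl|\int\tilde F(\cdot,w)\,d\tau_\alpha(w)-\int\tilde F(\cdot,w_0)\,d\tau_\alpha(w_0)\Bigr|\le\|\tilde F(\cdot,w)-\tilde F(\cdot,w_0)\|+\Bigl|\int\tilde F(\cdot,w_0)\,d\tau_\alpha(w)-\int\tilde F(\cdot,w_0)\,d\tau_\alpha(w_0)\Bigr|.$$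
As $w\to w_0$, the first term tends to $0$ because $\tilde F$ is continuous on a compact product, and the second because $\tau_\alpha$ is continuous. So $\tau_{\alpha+1}$ is continuous.

**Successor step 5: property (i).** For $f=h\circ r^{\alpha+1}_\alpha$ with $h\in C(K_\alpha)$ we have $F_f(x,w)=h(x)$, since the first marginal of $\kappa(x,w)$ is $\delta_x$. So $\int f\,d\tau_{\alpha+1}(w)=\int h\,d\tau_\alpha(w)$, which is $(r^{\alpha+1}_\alpha)_\ast\tau_{\alpha+1}(w)=\tau_\alpha(w)$. The case $\beta<\alpha$ follows by composing.

**Successor step 6: property (ii).** Let $Q\subset K_{\alpha+1}\setminus E_{\alpha+1}(w)$ be compact. Choose a continuous $f:K_{\alpha+1}\to[0,1]$ with $f=1$ on $Q$ and $f=0$ on $E_{\alpha+1}(w)$. For $x\in E_\alpha(w)$, step 2 gives $F_f(x,w)=0$. Hence $\tau_{\alpha+1}(w)(Q)\le\int f\,d\tau_{\alpha+1}(w)=0$. By inner regularity the open set $K_{\alpha+1}\setminus E_{\alpha+1}(w)$ has measure $0$.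

**Limit step.** We glue the measures already built. The functions $f\circ r^\alpha_\beta$ ($\beta<\alpha$, $f\in C(K_\beta)$) form a subalgebra of $C(K_\alpha)$ that contains the constants and separates points, so it is dense. Put $\Phi_w(f\circ r^\alpha_\beta)=\int f\,d\tau_\beta(w)$. This is well defined: if $f\circ r^\alpha_\beta=f'\circ r^\alpha_{\beta'}$ with $\beta\le\beta'$, then $f\circ r^{\beta'}_\beta=f'$ because $r^\alpha_{\beta'}$ is onto, and (i) gives equal integrals. Any two functions of the subalgebra come from a common stage, so $\Phi_w$ is linear. Since $\|f\circ r^\alpha_\beta\|=\|f\|$ by surjectivity, $|\Phi_w(\cdot)|\le\|\cdot\|$, and $\Phi_w(1)=1$. So $\Phi_w$ extends to a functional on $C(K_\alpha)$ of norm $1$ with value $1$ at the constant $1$. Such a functional is positive, so it is some $\tau_\alpha(w)\in P(K_\alpha)$. Property (i) holds by definition. The map $\tau_\alpha$ is continuous, since $w\mapsto\int f\,d\tau_\alpha(w)$ is continuous for a dense set of test functions $f$, hence for all. For (ii), $\Delta_\alpha=\bigcup_{\beta<\alpha}\Delta_\beta$, so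
$$E_\alpha(w)=\bigcap_{\beta<\alpha}(r^\alpha_\beta)^{-1}(E_\beta(w)).$$
Each set on the right is closed and has $\tau_\alpha(w)$-measure $\tau_\beta(w)(E_\beta(w))=1$. Apply Lemma 1; for $\alpha=\omega_1$ this is an uncountable intersection.

**End.** Put $\tau=\tau_{\omega_1}$. Since $E_{\omega_1}(w)=r_\Delta^{-1}(w)$, property (ii) gives $(r_\Delta)_\ast\tau(w)=\delta_w$. $\square$

**Corollary 11.** For every support-closed $\Delta$ there is a continuous affine $T_\Delta:P(K_\Delta)\to P(K)$ with $(r_\Delta)_\ast T_\Delta\nu=\nu$ for all $\nu\in P(K_\Delta)$. In particular $q_\ast$ has a continuous affine right inverse (Theorem B, part 3).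

*Proof.* Put
$$\int f\,d(T_\Delta\nu)=\int\Bigl(\int f\,d\tau(w)\Bigr)d\nu(w)\qquad(f\in C(K)).$$
The inner integral is a continuous function of $w$, so $T_\Delta\nu$ is well defined and depends continuously on $\nu$; it is clearly affine in $\nu$. For $f=h\circ r_\Delta$ with $h\in C(K_\Delta)$ the inner integral is $h(w)$, which gives $(r_\Delta)_\ast T_\Delta\nu=\nu$. For the last claim take $\Delta=\emptyset$: then $K_\emptyset=L$ and $r_\emptyset=q$. $\square$

Example. Let $L$ be a point and $\Delta=\emptyset$. Then $T_\emptyset$ picks one measure on $K$. Its image on $K_1=X_\infty\times\prod_nX_n$ is the product of $\delta_{\infty_Z}$ and the uniform measures.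

## 9. Selecting measures in $G_\delta$-sets: proof of Theorem B(2) and Theorem A

Let $G_n\subset P(K)^\Gamma$ be nonempty $G_\delta$-sets. Pick $\nu^n=(\nu^n_\gamma)_{\gamma\in\Gamma}\in G_n$. These sequences need not have convergent subsequences; we replace them.

**Step 1: find the countably many data that matter.** Each $G_n$ is a countable intersection of open sets containing $\nu^n$. Each of these contains a basic neighborhood of $\nu^n$ determined by finitely many $\gamma$'s and finitely many clopen subsets of $K$. Hence there are a countable nonempty $\Gamma'\subset\Gamma$ and a countable family $\mathcal C$ of clopen subsets of $K$ such that for all $n$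
$$\mu\in P(K)^\Gamma,\ \ \mu_\gamma(C)=\nu^n_\gamma(C)\ \ \text{for all }\gamma\in\Gamma',\ C\in\mathcal C\quad\Longrightarrow\quad\mu\in G_n.\tag{6}$$
Each $C\in\mathcal C$ depends on the $L$-coordinate and finitely many coordinates in $I$. So there is a countable support-closed $\Delta\subset I$ such that membership in each $C\in\mathcal C$ is determined by $x|\Delta$. Then $C=r_\Delta^{-1}(D_C)$ with $D_C=r_\Delta(C)$. This $D_C$ is clopen in $K_\Delta$, because $r_\Delta(C)$ and $r_\Delta(K\setminus C)$ are disjoint compact sets covering $K_\Delta$.

**Step 2: project and extract.** Put $\rho^n_\gamma=(r_\Delta)_\ast\nu^n_\gamma\in P(K_\Delta)$ for $\gamma\in\Gamma'$. By Lemma 7, $P(K_\Delta)$ is sequentially compact. By a diagonal argument so is its countable power $P(K_\Delta)^{\Gamma'}$. So there are $n_0<n_1<\cdots$ with $\rho^{n_k}_\gamma\to\rho_\gamma$ for all $\gamma\in\Gamma'$.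

**Step 3: lift back.** For every $n$ define $\mu^n_\gamma=T_\Delta\rho^n_\gamma$ for $\gamma\in\Gamma'$, and $\mu^n_\gamma=\mu^\ast$, a fixed element of $P(K)$, for $\gamma\notin\Gamma'$. For $\gamma\in\Gamma'$ and $C\in\mathcal C$,
$$\mu^n_\gamma(C)=\bigl((r_\Delta)_\ast T_\Delta\rho^n_\gamma\bigr)(D_C)=\rho^n_\gamma(D_C)=\nu^n_\gamma(C),$$
so $\mu^n\in G_n$ by (6). By continuity of $T_\Delta$, $\mu^{n_k}_\gamma\to T_\Delta\rho_\gamma$ for $\gamma\in\Gamma'$, and the other coordinates are constant. So $(\mu^{n_k})_k$ converges in $P(K)^\Gamma$. Open sets are $G_\delta$, so in particular all powers $P(K)^\Gamma$ are selectively sequentially pseudocompact. This proves Theorem B(2). $\square$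

With $L$ a point and $\Gamma$ a singleton, this and Proposition 8 prove Theorem A. No assumption beyond ZFC was used, so the answer to the Problem is yes.

## 10. The weight of $K$, and copies of $2^{\mathfrak c}$ and $\beta\omega$

**Theorem B(5): $K$ contains a copy of $\beta\omega$.**

**Step 1: many functions on $K_1$ that are $\infty$ at one point.** $K_1$ is infinite and compact, so it has a non-isolated point $x$. Put $V_0=K_1$. Given a clopen $V_m\ni x$, pick $y_m\in V_m\setminus\{x\}$ and a clopen $V_{m+1}$ with $x\in V_{m+1}\subset V_m\setminus\{y_m\}$. The sets $C_m=V_m\setminus V_{m+1}$ are disjoint, nonempty and clopen, and miss $x$. For $B\subset\omega$ let $g_B=m$ on $C_m$ for $m\in B$ and $g_B=\infty$ elsewhere. Preimages of points $m\in\omega$ are clopen, and preimages of sets $[m,\infty]$ are complements of finite unions of sets $C_j$, so $g_B$ is continuous. These are $\mathfrak c$ distinct elements of $C(K_1,\omega+1)$ with $g_B(x)=\infty$.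

**Step 2: a copy of $2^{\mathfrak c}$ in $K_2$.** Fix $A\in\mathcal A$; then $p_A,\infty_Z\in X_\infty=p^{-1}(\infty)$. Take $\hat x\in K_2$ with $\hat x|I_1=x$. For $\varepsilon\in\{p_A,\infty_Z\}^{\mathcal P(\omega)}$ let $x^\varepsilon$ be $\hat x$ with each coordinate $(1,g_B)$ replaced by $\varepsilon_B$. Since $p(\varepsilon_B)=\infty=g_B(x)$, we have $x^\varepsilon\in K_2$. The map $\varepsilon\mapsto x^\varepsilon$ is continuous and injective on a compact space, so its image is a copy of $2^{\mathfrak c}$.

**Step 3: lift a copy of $\beta\omega$ to $K$.** Since $\beta\omega$ is zero-dimensional and compact of weight $\mathfrak c$, it embeds in $2^{\mathfrak c}$. So there is a copy $D$ of $\beta\omega$ in $K_2$. Choose $k_n\in K$ with $r_2(k_n)$ equal to the $n$-th isolated point of $D$. The map $n\mapsto k_n$ extends to a continuous $f:\beta\omega\to K$. The map $r_2\circ f$ agrees on the dense set $\omega$ with the homeomorphism $\beta\omega\cong D$, hence equals it. So $f$ is injective, and being continuous on a compact space it is an embedding. $\square$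

**Theorem B(4): the weight.** Let $\lambda=\max\{w(L),2\}^\omega$. Then $\lambda=\lambda^\omega\ge\mathfrak c\ge\omega_1$ and $w(L)\le\lambda$. We show by induction that $|I_\alpha|\le\lambda$ for all $\alpha\le\omega_1$. If $|I_\alpha|\le\lambda$, then $w(K_\alpha)\le\max\{w(L),|I_\alpha|,w(Z)\}\le\lambda$. A clopen set is a finite union of sets from a given base, so $K_\alpha$ has at most $\lambda$ clopen sets. A map $g\in C(K_\alpha,\omega+1)$ is determined by the sequence $(g^{-1}(n))_{n\in\omega}$ of clopen sets, so $|C(K_\alpha,\omega+1)|\le\lambda^\omega=\lambda$ and $|I_{\alpha+1}|\le\lambda$. At limits, $I_\alpha$ is a union of at most $\omega_1\le\lambda$ sets of size at most $\lambda$. Hence $w(K)\le\lambda$. If $L$ is a point, then $\lambda=\mathfrak c$, and $w(K)\ge w(\beta\omega)=\mathfrak c$ by part 5. $\square$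

All parts of Theorem B are now proved.

## 11. What cannot be dropped in Theorem B, and the copy of $\beta\omega$

*$G_\delta$-sets cannot be replaced by points.* In Theorem B(2) one cannot allow arbitrary nonempty sets, for instance singletons, in place of nonempty $G_\delta$-sets. That would make $P(K)$ sequentially compact, hence also its closed subspace $K$ of Dirac measures. But in an infinite sequentially compact space a sequence of distinct points has a convergent subsequence, and that is a non-trivial convergent sequence.

*Some condition on $L$ is needed.* If $q:K\to L$ is onto and $P(K)$ is selectively sequentially pseudocompact, then so is $P(L)$. Indeed $q_\ast$ is then a continuous surjection $P(K)\to P(L)$. Given nonempty open sets in $P(L)$, choose points in their preimages with a convergent subsequence and push them forward. There is no claim that sequential compactness of $P(L)$ is the optimal condition.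

*Compared with the example under $\diamondsuit$.* That example contains no copy of $\beta\omega$, whereas by Theorem B(5) the space $K$ built here always contains one. Whether ZFC yields an example that also omits $\beta\omega$, which would be an Efimov space, is not settled by this argument. The Problem as posed does not require it.
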